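# Point components of Julia sets of polynomial diffeomorphisms of $\mathbb C^2$

## 1. A quadratic map of $\mathbb C^2$ whose bounded orbits form a Cantor set

Take
$$f(x,y)=(x^2-24-y,\;x),\qquad f^{-1}(x,y)=(y,\;y^2-24-x).$$
The second coordinate only remembers the previous first coordinate. So $f^n(x,y)=(x_n,x_{n-1})$, where $x_0=x$, $x_{-1}=y$ and
$$x_{n+1}+x_{n-1}=x_n^2-24. \tag{1}$$
Let $K^+$ be the set of points with bounded forward orbit, $K^-$ the set of points with bounded backward orbit, and $K=K^+\cap K^-$. What does $K$ look like?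

Points of $K$ are the bounded bi-infinite solutions of (1). If $R=\sup|x_n|$, then (1) gives $|x_n|^2\le 24+2R$ for all $n$. So $R^2-2R-24=(R-6)(R+4)\le 0$, that is, $R\le 6$. Therefore $|x_n^2-24|\le 12$: the number $x_n^2$ lies in the closed disk $B$ with center $24$ and radius $12$. This disk lies in the right half plane, and $12\le|w|\le 36$ for $w\in B$. Let $\sqrt{\cdot}$ be the principal branch. It satisfies $\mathrm{Re}\sqrt w>0$ on $B$, and $|(\sqrt w)'|=1/(2|\sqrt w|)\le 1/(2\sqrt{12})$ there. So each $x_n$ has a nonzero real part, whose sign $\epsilon_n\in\{+,-\}$ we call the symbol at time $n$, and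
$$x_n=\epsilon_n\sqrt{24+x_{n+1}+x_{n-1}}. \tag{2}$$

Conversely, fix any $(\epsilon_n)\in\{+,-\}^{\mathbb Z}$. The right side of (2) defines a map of the closed ball of radius $6$ in $\ell^\infty(\mathbb Z)$ into itself, since $\sqrt{36}=6$. It is a contraction with factor $2\cdot\frac1{2\sqrt{12}}=12^{-1/2}$. So there is exactly one bounded solution with these symbols, and $K$ is in bijection with $\{+,-\}^{\mathbb Z}$. Two different points of $K$ differ in some symbol $\epsilon_n$, and the set of points of $K$ with $\mathrm{Re}\,x_n>0$ is open and closed in $K$. Hence every connected component of $K$ is a point.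

It pays to see how the future and the past share the work. Let $\mathcal B=\{|x|\le6,|y|\le 6\}$ and let $(x,y)\in K^+\cap\mathcal B$. Then $|x_n|\le 6$ for all $n\ge -1$. Indeed, let $n\geq1$ be the first index with $t=|x_n|>6$. Since $|x_{n-1}|\le 6<t$, we get $|x_{n+1}|-6\ge t^2-24-t-6=(t-6)(t+5)\ge 11(t-6)$. In particular $|x_{n+1}|>|x_n|$, so the estimate repeats and the orbit is unbounded. So a point of $K^+\cap\mathcal B$ has symbols $\epsilon_0,\epsilon_1,\dots$. Suppose two such points have the same $y$ and the same $\epsilon_0,\dots,\epsilon_{N-1}$, and let $d_j$ be the difference of their $x_j$. Then $d_{-1}=0$, and (2) gives $|d_j|\le\frac{1}{2\sqrt{12}}(|d_{j-1}|+|d_{j+1}|)$ for $0\le j\le N-1$. So $D_j=\max_{-1\le i\le j}|d_i|$ satisfies $D_j\le 12^{-1/2}D_{j+1}$ for $0\le j\le N-1$, and $D_0\le 12\cdot12^{-N/2}$.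

In words: the points of $K^+\cap\mathcal B$ with a prescribed future up to time $N$ form a set that is open and closed in $K^+\cap\mathcal B$. It is a vertical tube, whose horizontal width is exponentially small in $N$, while it may run through the whole height of $\mathcal B$. The swap $(x,y)\mapsto(y,x)$ conjugates $f$ to $f^{-1}$, so prescribing the past gives horizontal tubes for $K^-$. A vertical tube and a horizontal tube cross in a small set. Indeed, if two points of $K$ have the same symbols at times $-N,\dots,N-1$, the argument just given, run on the windows $[-1-k,k]$ with $k=0,\dots,N-1$, bounds their coordinate differences by $12\cdot 12^{-N/2}$.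

Here everything was uniform: every point of $K$ uses the same two square root branches. What survives if all uniformity is dropped and we only know that the Julia set is disconnected?

## 2. Almost every component: the statements

**Why "almost every".** In one variable, a disconnected Julia set can have components larger than a point. Let $p(z)=z^2(z-6)$, let $K_p$ be the set of bounded orbits, and $J_p=\partial K_p$. If $|z|\ge7$ then $|p(z)|\ge|z|^2\ge7|z|$, so the orbit of $z$ escapes. If $|z|=2$ then $|p(z)|\ge4\cdot4=16$, so the orbit escapes too. But $0$ and $6$ lie in $K_p$, because $p(6)=p(0)=0$. So the circle $|z|=2$ splits $K_p$ into two nonempty compact parts. Each part has boundary points, which lie in $J_p$; thus $J_p$ is disconnected. On the other hand, if $|z|\le\frac17$ then $|p(z)|\le|z|\cdot\frac17\cdot\frac{43}7<|z|$, so $K_p$ contains a disk around $0$. Let $U$ be the component of the interior of $K_p$ that contains $0$, and $V$ the unbounded component of $\mathbb C\setminus\overline U$. Then $\partial V\subset\partial U\subset J_p$. Moreover $\partial V$ is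 connected, because $V\cup\{\infty\}$ is a complementary component of a connected compact set in the sphere. And $\partial V$ is not a point, since otherwise $V\cup\{\infty\}$ would be the sphere minus a point and would meet $U$. So one cannot hope for "every component is a point", and one asks for almost every component.

**The setting.** Let $f$ be a polynomial automorphism of $\mathbb C^2$, that is, a polynomial map with polynomial inverse. Assume that its dynamical degree $d=\lim(\deg f^n)^{1/n}$ is at least $2$. Equivalently, up to conjugacy, $f$ is a composition of generalized Hénon maps $(x,y)\mapsto(p(x)-ay,x)$ with $a\ne0$ and $\deg p\ge2$. Section 1 is a case with $d=2$. Conjugating by a polynomial automorphism changes nothing in the question, so we assume that $f$ is such a composition. The sets $K^\pm$ are then closed and invariant, and $K=K^+\cap K^-$ is compact. Put $J^\pm=\partial K^\pm$ and $J=J^+\cap J^-$. Since $J^\pm\subset K^\pm$, we have $J\subset K$.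

The Green functions are $G^\pm(z)=\lim d^{-n}\log^+\|f^{\pm n}(z)\|$, the invariant currents are $T^\pm=dd^cG^\pm$, and $\mu=T^+\wedge T^-$ is the equilibrium measure. It is supported in $J$, it is the unique measure of maximal entropy, and its entropy is $\log d>0$. We also use a theorem of Bedford and Smillie (*Polynomial diffeomorphisms of $\mathbb C^2$ III*, Math. Ann. 1992): $\mu$ is ergodic, and its Lyapunov exponents satisfy $\lambda^+>0>\lambda^-$.

For $\mu$-a.e. $p$ there are the Pesin unstable manifold $W^u(p)$ and stable manifold $W^s(p)$, which are immersed copies of $\mathbb C$. The restriction $T^+|_{W^u(p)}$ is the positive measure $dd^c(G^+|_{W^u(p)})$ on the leaf. To see what such a measure looks like, take the one-variable model $z\mapsto z^2$. There the Green function is $\log^+|z|$, and its $dd^c$ is, up to normalization, arc length on the unit circle. The measure $T^+|_{W^u(p)}$ is equivalent to the unstable conditional of $\mu$. The measure $T^-|_{W^s(p)}$ is described symmetrically.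

**Background facts.** We take the following as known. If $J$ is disconnected, then for $\mu$-a.e. $p$ and for $T^+|_{W^u(p)}$-a.e. $x$, the component of $x$ in $K^+\cap W^u(p)$ is $\{x\}$. Likewise for $\mu$-a.e. $p$ and for $T^-|_{W^s(p)}$-a.e. $x$, the component of $x$ in $K^-\cap W^s(p)$ is $\{x\}$. If moreover $f$ is uniformly hyperbolic on $J$, then almost every component of $J$ is a point, meaning that for $\mu$-a.e. $x$ the component of $x$ in $J$ is $\{x\}$.

The question, posed in Romain Dujardin, "Some remarks on the connectivity of Julia sets for 2-dimensional diffeomorphisms", arXiv:math/0412162 (2004), is whether the last conclusion holds without hyperbolicity. The answer is yes. Call a subset of $K$ *clopen* if it is open and closed in $K$.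

**Theorem A.** If $J$ is disconnected, then $\mu$-a.e. $x$ has a neighborhood basis in $K$ consisting of clopen subsets of $K$. Hence the component of $x$ in $K$, and a fortiori in $J$, is $\{x\}$.

The proof works for more general measures. Let $\nu$ be an ergodic $f$-invariant probability measure on $K$ that is *hyperbolic*, meaning that its Lyapunov exponents satisfy $\lambda^+>0>\lambda^-$. Besides $\mu$, a small example is the Dirac mass at the fixed point $(6,6)$ of the map of Section 1. There $Df=\begin{pmatrix}12&-1\\1&0\end{pmatrix}$ has eigenvalues $6\pm\sqrt{35}$, so $\lambda^\pm=\pm\log(6+\sqrt{35})$. In Sections 4 and 5 we fix a full-measure set of *regular* points $x$ and construct holomorphic disks $W^u_{loc}(x)$ and $W^s_{loc}(x)$ through them. Let $Z^u$ be the set of regular $x$ such that the component of $x$ in $K^+\cap W^u_{loc}(x)$ is $\{x\}$. Let $Z^s$ be the set of regular $x$ such that the component of $x$ in $K^-\cap W^s_{loc}(x)$ is $\{x\}$. We do not discuss whether these sets are measurable, and use the outer measure $\nu^*$.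

**Theorem B.** For $\nu$ as above the following are equivalent:

* (a) $Z^u$ and $Z^s$ both have positive outer $\nu$-measure;
* (b) $\nu$-a.e. $x$ has a neighborhood basis in $K$ of clopen subsets of $K$;
* (c) the set of $x$ whose component in $K$ is $\{x\}$ has positive outer $\nu$-measure.

**Theorem C.** If $Z^u$ has positive outer $\nu$-measure, then for $\nu$-a.e. $x$ there is a compact neighborhood $P(x)$ of $x$ such that the component of $x$ in $K^+\cap P(x)$ is exactly the closed local stable disk $\overline{W^s_{loc}(x)}$. The same holds with $(u,+)$ and $(s,-)$ exchanged.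

**Corollary.** Almost every component of $J$ is a point if and only if $J$ is disconnected. In that case the set of points that are components of $K$ is uncountable and dense in $\operatorname{supp}\mu$.

## 3. Transverse slices, a diagonal segment, and a linear saddle

The background facts are about slices: they say that $x$ is a point component of $K^+$ inside an unstable leaf, and of $K^-$ inside a stable leaf. The first thing to try is to multiply the two. Use local coordinates $(u,s)$ around $x=0$, with the unstable disk $\{s=0\}$ and the stable disk $\{u=0\}$. Inside the unstable disk there is a small open set $\Omega\ni 0$ with $\partial\Omega\cap K^+=\emptyset$. Since $K^+$ is closed, this thickens: for some $\delta>0$ the *wall* $\partial\Omega\times\{|s|\le\delta\}$ misses $K^+$. In the same way, some wall $\{|u|\le\delta'\}\times\partial\Omega'$ misses $K^-$. The boundary of the box $\Omega\times\Omega'$ is $(\partial\Omega\times\overline{\Omega'})\cup(\overline\Omega\times\partial\Omega')$. So it misses $K$ as soon as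
$$\Omega'\subset\{|s|\le\delta\}\quad\text{and}\quad\Omega\subset\{|u|\le\delta'\},$$
and then $K\cap(\Omega\times\Omega')$ is clopen.

This is where the attempt stops. The number $\delta$ depends on $\Omega$, and $\delta'$ depends on $\Omega'$. The first inclusion asks for $\Omega'$ small in terms of $\Omega$, and the second asks for $\Omega$ small in terms of $\Omega'$. This is a real obstruction. Put $A=\{(t,t):t\in[-1,1]\}$ in the place of both $K^+$ and $K^-$. Both axes meet $A$ only at $0$, yet $A$ is connected. If $t\in(0,1]$ is the first positive number in $\partial\Omega$, then $\delta<t$. If $\Omega'\subset\{|s|\le\delta\}$, the first positive number $t'$ in $\partial\Omega'$ satisfies $t'\le\delta<t$. Then $\delta'<t'<t$, and $\Omega\supset[0,t)$ is not contained in $\{|u|\le\delta'\}$. One might try to slide $\partial\Omega$ along stable disks of nearby points, but the points of $K$ near $x$ need not be regular, so they need not have such disks, and where they do, the sizes have no lower bound.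

What the diagonal lacks is invariance. Consider the linear saddle $F(u,s)=(2u,s/2)$, closed sets $A^\pm$ with $F(A^\pm)=A^\pm$, and a wall $\partial\Omega\times\{|s|\le\delta\}$ that misses $A^+$. Apply $F^{-N}$: the wall
$$2^{-N}\partial\Omega\times\{|s|\le2^N\delta\}$$
misses $A^+$ as well. Once $2^N\delta\ge1$, it crosses the whole strip $\{|s|\le 1\}$. The tube $2^{-N}\Omega\times\{|s|\le1\}$ has width tending to $0$ and a length that no longer depends on the width. Pushing forward a wall that misses $A^-$ gives tubes $\{|u|\le1\}\times2^{-M}\Omega'$, and $N$ and $M$ can be chosen independently. The circular requirement has disappeared.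

For our $f$ the point $x$ is not fixed. So we pull back a wall built at $f^N(x)$, and we need one $\Omega$ and one $\delta$ that serve for infinitely many $N$; recurrence provides this. We also need nonlinear estimates along the orbit of $x$. No regularity is asked of the other points of $K$.

## 4. Boxes along a regular orbit

Fix a hyperbolic ergodic $\nu$. Write $x_j=f^j(x)$, use $|(u,s)|=\max(|u|,|s|)$ on chart space and the Euclidean norm $\|\cdot\|$ on the ambient $\mathbb C^2$. Put
$$\lambda=\min(\lambda^+,-\lambda^-),\qquad\kappa=e^{-\lambda/2},$$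
and fix $\tau>0$ with $e^{-7\lambda/8}+\tau\le\kappa$ and $e^{7\lambda/8}-\tau\ge\kappa^{-1}$. For $\varepsilon\in(0,\lambda/8]$ put $\theta=e^{\lambda-\varepsilon}\ge e^{7\lambda/8}$. Then
$$\theta^{-1}+\tau\le\kappa,\qquad\theta-\tau\ge\kappa^{-1},\qquad\kappa<e^{-2\varepsilon}. \tag{3}$$
We take $\varepsilon=\lambda/8$ throughout, except once in the proof of Lemma 5. It will matter there that $\kappa$ does not depend on $\varepsilon$.

**Step 1. Regular points.** This step fixes the full-measure set on which we work. The functions $\log\|Df^{\pm1}\|$ are bounded on the compact set $K$, so Oseledets' theorem applies. It gives an invariant Borel set $\mathcal R\subset K$ with $\nu(\mathcal R)=1$ and, over $\mathcal R$, a measurable $Df$-invariant splitting $\mathbb C^2=E^u_x\oplus E^s_x$ into complex lines, such that as $n\to\pm\infty$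
$$\tfrac1n\log\|Df^n|_{E^u_x}\|\to\lambda^+,\qquad\tfrac1n\log\|Df^n|_{E^s_x}\|\to\lambda^-,\qquad\tfrac1n\log\sin\angle(E^u_{x_n},E^s_{x_n})\to0.$$
Points of $\mathcal R$ are called regular.

**Step 2. Adapted norms.** This step makes expansion and contraction visible after one iterate. For $x\in\mathcal R$ put
$$|v|'=\sup_{n\ge0}e^{n(\lambda-\varepsilon)}\|Df^{-n}v\|\ \ (v\in E^u_x),\qquad|v|'=\sup_{n\ge0}e^{n(\lambda-\varepsilon)}\|Df^nv\|\ \ (v\in E^s_x).$$
These are finite because $\lambda^+\ge\lambda$ and $-\lambda^-\ge\lambda$, and $|v|'\ge\|v\|$ (take $n=0$). For $v\in E^u_x$, dropping the term $n=0$ gives $|Df\,v|'\ge\sup_{n\ge1}e^{n(\lambda-\varepsilon)}\|Df^{-(n-1)}v\|=\theta|v|'$. For $v\in E^s_x$, $|Df\,v|'=\theta^{-1}\sup_{n\ge1}e^{n(\lambda-\varepsilon)}\|Df^nv\|\le\theta^{-1}|v|'$.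

Choose $e^u_x\in E^u_x$ and $e^s_x\in E^s_x$, measurable in $x$, with $|e^u_x|'=|e^s_x|'=1$. Put $L_x(u,s)=u\,e^u_x+s\,e^s_x$. Since $\|e^{u}_x\|,\|e^s_x\|\le1$, we have $\|L_x\|\le2$, so $\ell(x):=\|L_x^{-1}\|\ge\frac12$.

**Step 3. The distortion $\ell$ grows subexponentially along orbits.** This step shows that
$$\limsup_{|m|\to\infty}\tfrac1{|m|}\log\ell(x_m)\le0\qquad(x\in\mathcal R), \tag{4}$$
so that the box sizes in Step 4 are positive. Let $c_u(x)=\sup_{n\ge0}e^{n(\lambda-\varepsilon)}\|Df^{-n}|_{E^u_x}\|$ and $c_s(x)=\sup_{n\ge0}e^{n(\lambda-\varepsilon)}\|Df^n|_{E^s_x}\|$. Then $\|e^u_x\|=1/c_u(x)$ and $\|e^s_x\|=1/c_s(x)$. If $w=ue^u_x+se^s_x$, then $\|w\|$ is at least the distance from $ue^u_x$ to $E^s_x$, which is $|u|\sin\angle(E^u_x,E^s_x)/c_u(x)$. The same holds for $s$. So $\ell\le\max(c_u,c_s)/\sin\angle(E^u,E^s)$.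

Put $S_k=\log\|Df^k|_{E^u_x}\|$ for $k\in\mathbb Z$. For $0<\eta<\varepsilon$ there is $C$ with $|S_k-k\lambda^+|\le\eta|k|+C$ for all $k$. Since $E^u$ is one-dimensional, $\log\|Df^{-n}|_{E^u_{x_m}}\|=S_{m-n}-S_m$. This is at most $-n\lambda^++\eta|m-n|+\eta|m|+2C\le-n\lambda^++\eta n+2\eta|m|+2C$. As $\lambda\le\lambda^+$,
$$\log c_u(x_m)=\sup_{n\ge0}\big[n(\lambda-\varepsilon)+S_{m-n}-S_m\big]\le\sup_{n\ge0}\big[n(\eta-\varepsilon)+2\eta|m|+2C\big]\le2\eta|m|+2C.$$
The argument for $c_s$ is the same with $f^{-1}$ in place of $f$. The angle contributes nothing exponential, by Step 1. As $\eta$ is arbitrarily small, (4) follows.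

**Step 4. Box sizes.** This step chooses boxes whose sizes vary slowly along the orbit and beat the distortion. Let $c\in(0,\frac14]$ be a constant, fixed in Step 5, and put
$$q(x)=c\,\inf_{m\in\mathbb Z}\frac{e^{\varepsilon|m|}}{\ell(x_m)}.$$
By (4), $q(x)>0$. Taking $m=0$, then shifting the index, then reading off the definition, we get
$$q(x)\le\frac c{\ell(x)}\le2c,\qquad e^{-\varepsilon}\le\frac{q(x_1)}{q(x)}\le e^\varepsilon,\qquad\ell(x_m)\le\frac{c\,e^{\varepsilon|m|}}{q(x)}. \tag{5}$$
Let
$$\psi_x(v)=x+L_xv,\quad Q(x)=\{|v|<q(x)\},\quad P(x)=\psi_x(\overline{Q(x)}),\quad F_x=\psi_{x_1}^{-1}\circ f\circ\psi_x.$$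
So $P(x)$ is a compact neighborhood of $x$ with interior $\psi_x(Q(x))$.

**Step 5. Cone estimates in the boxes.** This step turns $f$ into a small perturbation of a linear saddle, uniformly along the orbit. By Step 2, $DF_x(0)=\mathrm{diag}(a_x,b_x)$ with $|a_x|\ge\theta$ and $|b_x|\le\theta^{-1}$. So $F_x=\mathrm{diag}(a_x,b_x)+R_x$ with $R_x(0)=0$ and $DR_x(0)=0$. Let $M$ bound $\|D^2f\|$ and $\|D^2f^{-1}\|$ on a ball containing the $1$-neighborhood of $K$. On $\overline{Q(x)}$ we have $\|L_xv\|\le2q(x)\le4c\le1$, hence
$$\|DR_x(v)\|=\|L_{x_1}^{-1}\big(Df(x+L_xv)-Df(x)\big)L_x\|\le\ell(x_1)\cdot M\cdot2q(x)\cdot2=4M\ell(x_1)q(x)\le4Mce^\varepsilon,$$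
the last step by (5) with $m=1$. Likewise $F_x^{-1}=\mathrm{diag}(a_x^{-1},b_x^{-1})+R'_x$ with $\|DR'_x\|\le4M\ell(x)q(x_1)\le4Mce^\varepsilon$ on $\overline{Q(x_1)}$, because $q(x_1)\le e^\varepsilon q(x)\le e^\varepsilon c/\ell(x)$. Fix $c\in(0,\frac14]$ with $4Mce^\varepsilon\le\tau$. The boxes are convex, so $R_x$ and $R'_x$ are $\tau$-Lipschitz on them.

For $v,v'\in\overline{Q(x)}$ write $\Delta=v-v'=(\Delta u,\Delta s)$ and $\Delta'=F_xv-F_xv'=(\Delta u',\Delta s')$. Then:

* (i) if $|\Delta u|\ge|\Delta s|$, then $|\Delta u'|\ge\kappa^{-1}|\Delta u|$ and $|\Delta s'|\le\kappa|\Delta u|\le\kappa^2|\Delta u'|$;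
* (ii) if $|\Delta s|\ge|\Delta u|$, then $|\Delta s'|\le\kappa|\Delta s|$.

Indeed in case (i), $|\Delta|=|\Delta u|$, so $|\Delta u'|\ge(\theta-\tau)|\Delta u|\ge\kappa^{-1}|\Delta u|$ and $|\Delta s'|\le(\theta^{-1}+\tau)|\Delta u|\le\kappa|\Delta u|$ by (3). Case (ii) is the same estimate for $\Delta s'$ with $|\Delta|=|\Delta s|$.

**Symmetry.** The norms of Step 2 and the function $q$ do not change, apart from the roles of $u$ and $s$, when $f$ is replaced by $f^{-1}$, and the bound on $R'_x$ gives (i) and (ii) for $F_x^{-1}$ with $u$ and $s$ exchanged. So everything below applies to $f^{-1}$ with $(u,+)\leftrightarrow(s,-)$ and with the same $\psi_x$, $q$, $P(x)$. This will matter: the two tubes through $x$ must live in the same box.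

## 5. Orbits in boxes and local disks

**Definition.** An *orbit in boxes* on $[a,b]$ along the orbit of $x$ is a sequence $v_j\in\overline{Q(x_j)}$, $a\le j\le b$, with $F_{x_j}v_j=v_{j+1}$ for $a\le j<b$. For example $v_j=0$, the orbit of $x$ itself. A point $v\in\overline{Q(x)}$ *has its whole backward orbit in boxes* if it is $v_0$ for a sequence of this kind on $(-\infty,0]$. In the linear saddle $F(u,s)=(2u,s/2)$ with all boxes equal to $\{|v|<1\}$, these are exactly the points $(u,0)$ with $|u|\le1$, since $F^{-n}(u,s)=(2^{-n}u,2^ns)$.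

The next lemma is the nonlinear form of two facts about that saddle: an orbit segment is controlled by its initial $s$ and its final $u$, and a long past determines $s$ in terms of $u$.

**Lemma 1.** Let $v_j=(u_j,s_j)$ and $v'_j$ be orbits in boxes on $[a,b]$.

1. If $|u_a|\ge|s_a|$, then $|u_b|\ge\kappa^{-(b-a)}|u_a|$. In general, $|v_j|\le\max(\kappa^{j-a}|s_a|,\kappa^{b-j}|u_b|)$ for $a\le j\le b$.
2. If $v_b$ and $v'_b$ have the same $u$-coordinate, then $|v_b-v'_b|\le4c\,\kappa^{b-a}$.

*Proof.* (1) Compare with the orbit $0$. By (i), once $|u_j|\ge|s_j|$ holds it persists, since then $|s_{j+1}|\le\kappa^2|u_{j+1}|$. From that time on $|u|$ is multiplied by at least $\kappa^{-1}$ at each step. This gives the first claim. Let $j^*$ be the first $j$ with $|u_j|\ge|s_j|$, and $j^*=b+1$ if there is none. For $j\ge j^*$, $|v_j|=|u_j|\le\kappa^{b-j}|u_b|$. For $j<j^*$ we have $|s_i|>|u_i|$ for all $a\le i\le j$, and (ii) gives $|v_j|=|s_j|\le\kappa^{j-a}|s_a|$.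

(2) Let $\Delta_j=v_j-v'_j$ and suppose $\Delta_b\ne0$; then all $\Delta_j\ne0$. If $|\Delta u_j|\ge|\Delta s_j|$ for some $j\le b$, then $\Delta u_j\ne0$, and by (i), applied repeatedly, $\Delta u_b\ne0$. This contradicts the hypothesis. So $|\Delta s_j|>|\Delta u_j|$ for all $j$, and (ii) gives $|\Delta_b|=|\Delta s_b|\le\kappa^{b-a}|\Delta s_a|\le\kappa^{b-a}\cdot2q(x_a)\le4c\,\kappa^{b-a}$. $\square$

Write $D(\rho)$ for the open disk $\{|u|<\rho\}\subset\mathbb C$.

**Lemma 2 (local unstable disks).** For $x\in\mathcal R$ there is a holomorphic $1$-Lipschitz function $\varphi_x:D(q(x))\to\mathbb C$ with $\varphi_x(0)=0$ such that: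

1. each $(u,\varphi_x(u))$ has its whole backward orbit in boxes;
2. if $v=(u,s)\in\overline{Q(x)}$ has its whole backward orbit in boxes and $|u|<q(x)$, then $s=\varphi_x(u)$;
3. if $v\in\overline{Q(x)}$ has its whole backward orbit $(v_{-n})$ in boxes, then $|v_{-n}|\le\kappa^n|v|$.

Put $W^u_{loc}(x)=\psi_x(\mathrm{graph}\,\varphi_x)$. Then $f(W^u_{loc}(x))\supset W^u_{loc}(x_1)$, and $W^u_{loc}(x)\subset K^-$.

*Proof.* **Step 1. The graph transform.** This step moves graphs forward by one iterate. Let $\varphi$ be holomorphic and $1$-Lipschitz on $D(q(x))$ with $\varphi(0)=0$. Then $|\varphi(u)|\le|u|$, so the graph lies in $Q(x)$. Let $g(u)$ be the $u$-coordinate of $F_x(u,\varphi(u))$. Two points of the graph satisfy $|\Delta u|\ge|\Delta s|$, so (i) gives $|g(u)-g(u')|\ge\kappa^{-1}|u-u'|$, and $g(0)=0$. So $g$ is injective, and on the circle $|u|=\rho<q(x)$ we have $|g|\ge\kappa^{-1}\rho$. Inside this circle $g$ has exactly one zero. By the argument principle it takes every value $w$ with $|w|<\kappa^{-1}\rho$ there. Letting $\rho\to q(x)$, we get $g(D(q(x)))\supset D(\kappa^{-1}q(x))\supset D(q(x_1))$,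 because $q(x_1)\le e^\varepsilon q(x)<\kappa^{-1}q(x)$. So $F_x(\mathrm{graph}\,\varphi)$ contains the graph over $D(q(x_1))$ of a holomorphic function $\Gamma_x\varphi$ vanishing at $0$. By (i) it is $\kappa^2$-Lipschitz, hence $1$-Lipschitz.

**Step 2. Convergence.** This step produces $\varphi_x$ and proves (1). Put $\varphi^{(n)}_x=\Gamma_{x_{-1}}\cdots\Gamma_{x_{-n}}(0)$, starting from the zero function at $x_{-n}$. A point of its graph has $n$ steps of backward orbit in boxes. For $m\ge n$ the points of both graphs over the same $u$ have $n$ such steps, so Lemma 1(2) on $[-n,0]$ gives $|\varphi^{(n)}_x-\varphi^{(m)}_x|\le4c\,\kappa^n$. So $\varphi^{(n)}_x$ converges uniformly to a function $\varphi_x$, which is holomorphic, $1$-Lipschitz, and vanishes at $0$. For fixed $k$ and all $n\ge k$ the first $k$ backward steps of $(u,\varphi^{(n)}_x(u))$ lie in closed boxes, so the same holds for the limit $(u,\varphi_x(u))$. This is (1).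

**Step 3. Uniqueness.** This step proves (2). Compare $v$ with $(u,\varphi_x(u))$ by Lemma 1(2) on $[-n,0]$: $|s-\varphi_x(u)|\le4c\,\kappa^n$ for every $n$.

**Step 4. Backward contraction.** This step proves (3). Suppose $|s_{-n}|>|u_{-n}|$ for some $n$. Then $|s_{-i}|>|u_{-i}|$ for all $i\ge n$, since otherwise (i) would carry the opposite inequality forward to time $-n$. So (ii) gives $|s_{-n}|\le\kappa^{i-n}|s_{-i}|\le2c\,\kappa^{i-n}\to0$ as $i\to\infty$, which contradicts $|s_{-n}|>|u_{-n}|\ge0$. Hence $|v_{-n}|=|u_{-n}|\ge|s_{-n}|$ for all $n$, and (i) gives $|v_{-n}|\le\kappa^n|u_0|\le\kappa^n|v|$.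

**Step 5. Invariance and boundedness.** This step proves the last two assertions. Let $v\in\mathrm{graph}\,\varphi_{x_1}$, with preimage $v_{-1}$ in the chart at $x$. By (3), $|v_{-1}|\le\kappa|v|<\kappa q(x_1)<q(x)$, and $v_{-1}$ has its whole backward orbit in boxes. By (2) it lies on $\mathrm{graph}\,\varphi_x$. So $W^u_{loc}(x_1)\subset f(W^u_{loc}(x))$. Backward orbits of points of $W^u_{loc}(x)$ stay in boxes, hence in the bounded $1$-neighborhood of $K$, so $W^u_{loc}(x)\subset K^-$. $\square$

By Symmetry there are local stable disks $W^s_{loc}(x)\subset K^+$, images under $\psi_x$ of graphs $u=\chi_x(s)$, $|s|<q(x)$.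

## 6. A wall of uniform size that misses $K^+$

We now build one pair $(\Omega,\delta)$ that works on a set of positive measure, to which almost every orbit returns.

**Lemma 3.** Suppose $\nu^*(Z^u)>0$. Then there are a Borel set $\Lambda'\subset\mathcal R$ with $\nu(\Lambda')>0$, numbers $r,\delta>0$, and an open set $\Omega\ni0$ with $\overline\Omega\subset D(r)\subset\mathbb C$, such that for every $x\in\Lambda'$: $q(x)>r$, and
$$u\in\partial\Omega,\ |s-\varphi_x(u)|\le\delta\ \Longrightarrow\ \psi_x(u,s)\notin K^+. \tag{6}$$

*Proof.* **Step 1. A Lusin set that meets $Z^u$.** The purpose is to make the charts continuous near a point of $Z^u$. Let $\alpha=\nu^*(Z^u)$. Apply Lusin's theorem to the countably many maps $x\mapsto L_{x_{-j}}$ and $x\mapsto q(x_{-j})$, $j\ge0$, with summable losses. This gives a compact $\Lambda\subset\mathcal R$ with $\nu(\Lambda)>1-\alpha$ on which all of them are continuous. Replace $\Lambda$ by $\operatorname{supp}(\nu|_\Lambda)$, a compact subset of the same measure. Now nonempty relatively open subsets of $\Lambda$ have positive measure. If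 $\Lambda\cap Z^u$ were empty, then $\alpha=\nu^*(Z^u)\le1-\nu(\Lambda)<\alpha$, a contradiction. Fix $x^*\in\Lambda\cap Z^u$.

**Step 2. Continuity of the disks.** We show that $(x,u)\mapsto\varphi_x(u)$ is continuous on $\{x\in\Lambda,|u|<q(x)\}$. Let $x^{(k)}\to x$ in $\Lambda$ and $u_k\to u$ with $|u_k|<q(x^{(k)})$ and $|u|<q(x)$. The numbers $\varphi_{x^{(k)}}(u_k)$ are bounded; let $s$ be the limit of a subsequence. The points $y_k=\psi_{x^{(k)}}(u_k,\varphi_{x^{(k)}}(u_k))$ converge along it to $y=\psi_x(u,s)$. For each $j\ge0$, Lemma 2(1) says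
$$\big|L^{-1}_{x^{(k)}_{-j}}\big(f^{-j}y_k-x^{(k)}_{-j}\big)\big|\le q(x^{(k)}_{-j}).$$
Both sides pass to the limit by continuity of the charts at the points $x_{-j}$. So $(u,s)$ has its whole backward orbit in the closed boxes along the orbit of $x$, and $s=\varphi_x(u)$ by Lemma 2(2). Every subsequential limit is $\varphi_x(u)$, which proves continuity.

**Step 3. The set $\Omega$ at $x^*$.** Here the hypothesis $x^*\in Z^u$ is used. Fix $0<r<q(x^*)$ and let
$$X=\{u\in\overline{D(r)}:\ \psi_{x^*}(u,\varphi_{x^*}(u))\in K^+\},$$
a compact set containing $0$. Since $x^*\in Z^u$, the component of $0$ in $X$ is $\{0\}$. In a compact set, components are quasi-components: the intersection of all clopen subsets of $X$ containing $0$ is $\{0\}$. As $X\cap\partial D(r)$ is compact, finitely many of these clopen sets already have an intersection $Y$ that avoids it. So $Y$ is clopen in $X$ and $0\in Y\subset D(r)$. Let $\Omega=\{u:\mathrm{dist}(u,Y)<\eta\}$, where $0<\eta<\frac12\mathrm{dist}(Y,X\setminus Y)$ (no condition if $Y=X$) and $\eta<\mathrm{dist}(Y,\partial D(r))$. A point of $\overline\Omega$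 is at distance at most $\eta$ from some $y\in Y$, and the segment joining them does not reach $\partial D(r)$. So $\overline\Omega\subset D(r)$. Points of $\partial\Omega$ are at distance exactly $\eta$ from $Y$, so they are neither in $Y$ nor in $X\setminus Y$. Thus $\partial\Omega\cap X=\emptyset$.

**Step 4. Thickening, uniformly near $x^*$.** This step finds $\delta$ and $\Lambda'$. By continuity, $q>r$ near $x^*$ in $\Lambda$. Suppose that no $\delta>0$ and no relatively open neighborhood $\Lambda'$ of $x^*$ in $\Lambda$ satisfy (6). Then there are $x^{(k)}\to x^*$ in $\Lambda$, $u_k\in\partial\Omega$, and $s_k$ with $|s_k-\varphi_{x^{(k)}}(u_k)|\to0$ and $\psi_{x^{(k)}}(u_k,s_k)\in K^+$. Pass to a subsequence with $u_k\to u\in\partial\Omega$. By Step 2, $s_k\to\varphi_{x^*}(u)$, and since $K^+$ is closed, $\psi_{x^*}(u,\varphi_{x^*}(u))\in K^+$. So $u\in X\cap\partial\Omega$, a contradiction. The set $\Lambda'$ is relatively open and nonempty in $\Lambda$, so $\nu(\Lambda')>0$. $\square$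

## 7. Tubes of definite length

We pull the wall back from $x_N\in\Lambda'$ to $x$. It is more convenient to describe the tube by its itinerary than as a preimage: it consists of the points of $K^+$ that follow $x$ through the boxes up to time $N$ and then land in $\overline\Omega$.

**Proposition 4.** Suppose $\nu^*(Z^u)>0$. For $\nu$-a.e. $x$ there are infinitely many $N\ge1$ for which there is a set $E^+_N\subset K^+\cap P(x)$ such that:

1. $x\in E^+_N$, and $E^+_N$ is compact and relatively open in $K^+\cap P(x)$;
2. if $\psi_x(u_0,s_0)\in E^+_N$ and $|u_0|\ge|s_0|$, then $|u_0|\le2c\,\kappa^N$;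
3. $f^j(E^+_N)\subset P(x_j)$ for $0\le j\le N$.

*Proof.* **Step 1. Definition of the tube.** By ergodicity, for a.e. $x\in\mathcal R$ we have $x_N\in\Lambda'$ for infinitely many $N$. Take such an $N\ge1$ with $4c\,\kappa^N\le\delta$. For $y$ with $f^j(y)\in P(x_j)$ write $(u_j,s_j)=\psi_{x_j}^{-1}(f^jy)$. Let
$$E^+_N=\{y\in K^+:\ f^j(y)\in P(x_j)\text{ for }0\le j\le N,\ u_N\in\overline\Omega\}.$$
It is compact, it contains $x$ since $0\in\Omega$, and (3) holds by definition.

**Step 2. The tube is thin.** This is (2). The $(u_j,s_j)$ form an orbit in boxes on $[0,N]$. If $|u_0|\ge|s_0|$, Lemma 1(1) gives $|u_0|\le\kappa^N|u_N|\le\kappa^Nq(x_N)\le2c\,\kappa^N$.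

**Step 3. The tube does not end at the wall.** We show $u_N\in\Omega$ for every $y\in E^+_N$. As $u_N\in\overline\Omega\subset D(r)$ and $r<q(x_N)$, the point $(u_N,\varphi_{x_N}(u_N))$ is defined, and by Lemma 2(1) it has its backward orbit in boxes. Lemma 1(2) on $[0,N]$ gives $|s_N-\varphi_{x_N}(u_N)|\le4c\,\kappa^N\le\delta$. Since $f^N(y)=\psi_{x_N}(u_N,s_N)\in K^+$ and $x_N\in\Lambda'$, (6) shows $u_N\notin\partial\Omega$.

**Step 4. The tube does not leave through the other boxes.** We show $f^j(y)\in\mathrm{int}\,P(x_j)$ for $1\le j\le N$. By Lemma 1(1), $|(u_j,s_j)|\le\max(\kappa^jq(x_0),\kappa^{N-j}|u_N|)$. Since $j\ge1$ and $\kappa<e^{-\varepsilon}$, (5) gives $\kappa^jq(x_0)<e^{-\varepsilon j}q(x_0)\le q(x_j)$. Since $|u_N|<r<q(x_N)$, it also gives $\kappa^{N-j}|u_N|<e^{-\varepsilon(N-j)}q(x_N)\le q(x_j)$. So $|(u_j,s_j)|<q(x_j)$.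

**Step 5. Relative openness.** Let $y\in E^+_N$. By Steps 3 and 4 and continuity, every $y'\in K^+\cap P(x)$ close enough to $y$ satisfies $f^j(y')\in P(x_j)$ for $1\le j\le N$ and has $u_N(y')\in\Omega$. The condition at $j=0$ is $y'\in P(x)$. So $y'\in E^+_N$. $\square$

The tube may well meet the boundary of $P(x)$; that is where its length is. By Symmetry, if $\nu^*(Z^s)>0$, then for $\nu$-a.e. $x$ and infinitely many $M$ there is $E^-_M\subset K^-\cap P(x)$, with the same $P(x)$, which contains $x$, is compact and relatively open in $K^-\cap P(x)$, and satisfies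
$$\psi_x(u_0,s_0)\in E^-_M,\quad|s_0|\ge|u_0|\quad\Longrightarrow\quad|s_0|\le2c\,\kappa^M. \tag{7}$$

## 8. Crossing two tubes: proof of Theorem B

**Step 1: (a) implies (b).** Here the two tubes are intersected. For $\nu$-a.e. $x$ take $N$ and $M$ arbitrarily large as in Section 7, and let $E=E^+_N\cap E^-_M$. Then $x\in E$, $E$ is compact, and $E$ is relatively open in $K\cap P(x)$. Let $\psi_x(u_0,s_0)\in E$. If $|u_0|\ge|s_0|$, then $|(u_0,s_0)|=|u_0|\le2c\,\kappa^N$ by Proposition 4(2). If $|s_0|\ge|u_0|$, then $|(u_0,s_0)|=|s_0|\le2c\,\kappa^M$ by (7). So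
$$E\subset\psi_x\big(\{|v|\le2c\,\kappa^{\min(N,M)}\}\big).$$
For $N$ and $M$ large this is contained in $\mathrm{int}\,P(x)$, because $q(x)>0$ is fixed. Then $E$ is relatively open in $K\cap\mathrm{int}\,P(x)$, hence open in $K$; being compact, it is closed in $K$. So $E$ is a clopen neighborhood of $x$ in $K$, and its diameter tends to $0$ as $\min(N,M)\to\infty$.

**Step 2: (b) implies (c).** This is formal: the component of $x$ in $K$ is contained in every clopen subset of $K$ that contains $x$.

**Step 3: (c) implies (a).** We return from $K$ to the slices. The set in (c) keeps its outer measure when intersected with $\mathcal R$. Let $x\in\mathcal R$ have component $\{x\}$ in $K$. Since $W^u_{loc}(x)\subset K^-$, the component of $x$ in $K^+\cap W^u_{loc}(x)$ is a connected subset of $K$ containing $x$, hence equals $\{x\}$. So $x\in Z^u$. Since $W^s_{loc}(x)\subset K^+$, similarly $x\in Z^s$. $\square$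

For the Dirac mass at a saddle fixed point $p\in K$ the theorem reads: $p$ has a basis of clopen neighborhoods in $K$ if and only if $p$ is a point component of both $K^+\cap W^u_{loc}(p)$ and $K^-\cap W^s_{loc}(p)$.

## 9. Leaves, conditionals, and Theorem A

The background facts speak of the leaf $W^u(p)$ and its own topology, while $Z^u$ is defined with local disks. The next lemma connects them. For $p\in\mathcal R$,
$$W^u(p)=\Big\{z:\ \limsup_{n\to\infty}\tfrac1n\log\|f^{-n}z-f^{-n}p\|<0\Big\},$$
and $W^s$ is $W^u$ for $f^{-1}$.

**Lemma 5.** Let $p\in\mathcal R$.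

1. $W^u(p)=\bigcup_{n\ge0}f^n(W^u_{loc}(p_{-n}))$, an increasing union of embedded disks. This defines the leaf topology.
2. If $x\in W^u(p)\cap\mathcal R$, then $W^u_{loc}(x)\subset f^n(W^u_{loc}(p_{-n}))$ for some $n$. Hence connected subsets of $W^u_{loc}(x)$ are connected in the leaf topology of $W^u(p)$.

*Proof.* **Step 1. Fast convergence puts a point in the disks.** Claim: if $\|f^{-n}z-p_{-n}\|\le C\kappa^n$ for all $n\ge0$, then $z\in f^n(W^u_{loc}(p_{-n}))$ for all $n\ge n_0$, where $n_0$ depends only on $p$ and $C$. Indeed, the chart coordinate of $f^{-n}z$ at $p_{-n}$ has norm at most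
$$\ell(p_{-n})C\kappa^n\le\frac c{q(p)}e^{\varepsilon n}C\kappa^n<e^{-\varepsilon n}q(p)\le q(p_{-n})\qquad(n\ge n_0).$$
Here the outer inequalities are (5), and the middle one holds for large $n$ because $\kappa e^{2\varepsilon}<1$. So for $n\ge n_0$ the point $f^{-n}z$ has its whole backward orbit in the boxes, and Lemma 2(2) puts it on $W^u_{loc}(p_{-n})$.

**Step 2. Any exponential rate improves to $\kappa$.** A point $z\in W^u(p)$ may converge slowly, and this step shows that it does not. Say $\|f^{-n}z-p_{-n}\|\le Ce^{-3\sigma n}$ with $\sigma>0$. Build the charts of Section 4 with $\varepsilon'=\min(\sigma,\lambda/8)$ instead of $\varepsilon$, with constants $c',q',\ell'$. As in Step 1, for $n\ge n_1$,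
$$\ell'(p_{-n})Ce^{-3\sigma n}\le\frac{c'}{q'(p)}Ce^{(\varepsilon'-3\sigma)n}<e^{-\varepsilon'n}q'(p)\le q'(p_{-n}),$$
because $2\varepsilon'-3\sigma<0$. So $f^{-n_1}z$ has its whole backward orbit in these new boxes. Lemma 2(3) holds for them with the same $\kappa$, and $\|L\|\le2$, so $\|f^{-n}z-p_{-n}\|\le C'\kappa^n$ for all $n\ge0$ and some $C'$.

**Step 3. Proof of (1).** By Steps 1 and 2, every $z\in W^u(p)$ lies in $f^n(W^u_{loc}(p_{-n}))$ for large $n$. Conversely, points of these disks lie in $W^u(p)$ by Lemma 2(3). The union is increasing by the inclusion $f(W^u_{loc}(y))\supset W^u_{loc}(y_1)$ of Lemma 2, applied with $y=p_{-n-1}$. Each disk is the image of a graph under a homeomorphism of $\mathbb C^2$ that is a diffeomorphism, so it is embedded. Each is open in the next, since the map between the graph parameters is holomorphic and injective.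

**Step 4. Proof of (2).** By Step 2, $\|x_{-n}-p_{-n}\|\le C'\kappa^n$. For $w\in W^u_{loc}(x)$, Lemma 2(3) gives $\|f^{-n}w-x_{-n}\|\le2\kappa^nq(x)\le\kappa^n$, as $2q\le4c\le1$. So $\|f^{-n}w-p_{-n}\|\le(C'+1)\kappa^n$ uniformly in $w$, and Step 1 applies with one $n_0$ for all $w$. Thus $W^u_{loc}(x)\subset f^{n_0}(W^u_{loc}(p_{-n_0}))$. This disk is embedded, so its ambient and leaf topologies agree. $\square$

**Remark.** $Z^u$ does not change if $W^u_{loc}(x)$ is replaced by the whole leaf $W^u(x)$ with its leaf topology. If the leaf component is $\{x\}$, so is the local one. Conversely, let the local component be $\{x\}$. As in Step 3 of Lemma 3, for $0<r'<r<q(x)$ there is a clopen subset $Y\ni0$ of the part of $K^+\cap W^u_{loc}(x)$ over $\overline{D(r)}$, written in the coordinate $u$, with $Y\subset D(r')$. It is compact, hence closed in the leaf. It is relatively open over $D(r)$, hence open in $K^+\cap W^u(x)$. So the leaf component of $x$ lies over $D(r')$ for every small $r'$.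

**Proof of Theorem A.** Let $J$ be disconnected. By the theorem of Bedford and Smillie, $\mu$ is ergodic and hyperbolic, so Theorem B applies to $\nu=\mu$ once (a) is checked.

**Step 1. $\mu^*(Z^u)>0$.** Suppose $\mu^*(Z^u)=0$. Then $Z^u\subset\mathcal N$ for a Borel set $\mathcal N$ with $\mu(\mathcal N)=0$, and $\mu(\mathcal R\setminus\mathcal N)=1$. By disintegration, for $\mu$-a.e. $p$ the unstable conditional of $\mu$ at $p$ gives full mass to $\mathcal R\setminus\mathcal N$. As $T^+|_{W^u(p)}$ is equivalent to this conditional, $T^+|_{W^u(p)}(\mathcal R\setminus\mathcal N)>0$. Choose such a $p$ that is regular and satisfies the background fact. Since $T^+|_{W^u(p)}$-a.e. point of the leaf is a component of $K^+\cap W^u(p)$, there is $x\in W^u(p)\cap(\mathcal R\setminus\mathcal N)$ whose component in $K^+\cap W^u(p)$ is $\{x\}$. By Lemma 5(2), every connected subset of $K^+\cap W^u_{loc}(x)$ containing $x$ is a connected subset of $K^+\cap W^u(p)$ in the leaf topology, hence equals $\{x\}$. That is, $x\in Z^u\setminus\mathcal N=\emptyset$, a contradiction.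

**Step 2. $\mu^*(Z^s)>0$.** This is Step 1 for $f^{-1}$, with the background fact for $K^-\cap W^s(p)$.

**Step 3. Conclusion.** Theorem B gives (b) for $\mu$: $\mu$-a.e. $x$ has a neighborhood basis in $K$ of clopen subsets of $K$, so its component in $K$ is $\{x\}$. Since $J\subset K$, for $\mu$-a.e. $x$ the component of $x$ in $J$ is $\{x\}$. $\square$

## 10. The local component of $K^+$, and the size of the set of point components

**Proof of Theorem C.** We use the box $P(x)$ of Section 4.

**Step 1. The closed stable disk as a set of orbits in boxes.** We show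
$$\overline{W^s_{loc}(x)}=\{y\in P(x):\ f^j(y)\in P(x_j)\text{ for all }j\ge0\}. \tag{8}$$
By Lemma 2 for $f^{-1}$, $W^s_{loc}(x)$ is the $\psi_x$-image of the graph $u=\chi_x(s)$, $|s|<q(x)$, of a $1$-Lipschitz function with $\chi_x(0)=0$. This function extends continuously to $|s|\le q(x)$, and $\overline{W^s_{loc}(x)}$ is the image of the closed graph. Points of the open graph have their whole forward orbit in the closed boxes, hence so do points of the closed graph. Conversely, let $y\in P(x)$ have $f^j(y)\in P(x_j)$ for all $j\ge0$. Compare it with the point of the closed graph having the same $s$-coordinate. Lemma 1(2) for $f^{-1}$ on the segment $[0,n]$ says that their chart coordinates at $x$ differ by at most $4c\,\kappa^n$, for every $n$. So they coincide.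

**Step 2. Both inclusions.** Let $C$ be the component of $x$ in $K^+\cap P(x)$. The set $\overline{W^s_{loc}(x)}$ is connected, being the image of a closed disk. By (8) its forward orbits stay in the bounded $1$-neighborhood of $K$, so it lies in $K^+$. Hence $\overline{W^s_{loc}(x)}\subset C$. On the other hand, for $\nu$-a.e. $x$ Proposition 4(1) gives infinitely many $N$ for which $E^+_N$ is open and closed in $K^+\cap P(x)$ and contains $x$. So $C\subset E^+_N$ for these $N$. By Proposition 4(3), $f^j(C)\subset P(x_j)$ for $0\le j\le N$, and since $N$ is arbitrarily large, for all $j\ge0$. By (8), $C\subset\overline{W^s_{loc}(x)}$.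

The statement with $(u,+)$ and $(s,-)$ exchanged follows by Symmetry. $\square$

**Proof of the Corollary.** If $J$ is disconnected, Theorem A applies. If $J$ is connected, the component of every point of $J$ is $J$. This is not a point: otherwise $\mu$, which is supported in $J$, would be a Dirac mass and have entropy $0$, whereas its entropy is $\log d>0$. This gives the equivalence.

Now let $J$ be disconnected, and let $S$ be the set of points $x\in K$ whose component in $K$ is $\{x\}$. By Theorem A the complement of $S$ is contained in a $\mu$-null set. An ergodic invariant probability measure with an atom is carried by a periodic orbit and has zero entropy, so $\mu$ has no atoms, and countable sets are $\mu$-null. So $S$ is not countable, since otherwise $\mu$ would be zero. Finally, an open set of positive $\mu$-measure meets $S\cap\operatorname{supp}\mu$, because $S\cap\operatorname{supp}\mu$ also has its complement contained in a null set. So $S$ is dense in $\operatorname{supp}\mu$. $\square$
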